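# Graph classes between tame and feral

## An induced-minor-closed class with about $2^{\sqrt n}$ minimal separators

All graphs are finite and simple.

**Theorem 1.** For integers $p,\ell\ge 1$ let $H_{p,\ell}$ be the graph with vertices
$$u_0,\dots,u_{p\ell};\qquad v_t,\ v'_t\ \ (1\le t\le p\ell);\qquad x_0,\dots,x_p;\qquad q_j,\ q'_j\ \ (1\le j\le p),$$
where we say that $t$ *belongs to block* $j$ if $(j-1)\ell<t\le j\ell$, and with the following edges:

* $v_t$ and $v'_t$ are both adjacent to $u_{t-1}$ and to $u_t$;
* if $t$ belongs to block $j$, then $v_tq'_j$ and $v'_tq_j$ are edges;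
* for each $j$, $q_jq'_j$ is an edge, and both $q_j$ and $q'_j$ are adjacent to $x_{j-1}$ and to $x_j$.

Put $H_m=H_{m,m}$, and let $\mathcal F$ be the class of all graphs isomorphic to an induced minor of some $H_m$, $m\ge1$. Then $\mathcal F$ is induced-minor-closed, and it is neither tame nor feral. Consequently the conjecture "every induced-minor-closed class of graphs is either tame or feral" is false.

Let us unpack the terms. The conjecture comes from Peter Gartland and Daniel Lokshtanov, "Dominated Minimal Separators are Tame (Nearly All Others are Feral)", arXiv:2007.08761 (2020).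

**Definition (minimal separators).** Let $u\ne v$ be vertices of $G$. A set $S\subseteq V(G)\setminus\{u,v\}$ is a *$u$-$v$-separator* if $u$ and $v$ lie in distinct components of $G-S$. It is a *minimal $u$-$v$-separator* if, moreover, no proper subset of $S$ is a $u$-$v$-separator. A *minimal separator* of $G$ is a set that is a minimal $u$-$v$-separator for some pair $u,v$.

The minimality is with respect to one pair. In the path $a\,b\,c$ the only minimal separator is $\{b\}$. In the cycle $C_n$, $n\ge 4$, the minimal separators are exactly the pairs of non-adjacent vertices, $n(n-3)/2$ of them. In a disconnected graph the empty set is a minimal separator.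

**Definition (tame, feral).** A class is *tame* if there is a constant $k$ such that every $n$-vertex graph in it has at most $O(n^k)$ minimal separators. It is *feral* if there is a constant $c>1$ such that, for arbitrarily large $n$, it contains $n$-vertex graphs with at least $c^n$ minimal separators.

Forests are tame. Two vertices in different components of a forest are minimally separated only by $\emptyset$, and two vertices in the same component only by a single vertex of the path joining them. So an $n$-vertex forest has at most $n+1$ minimal separators.

**Definition (induced minors).** A graph is an *induced minor* of $G$ if it can be obtained from $G$ by a sequence of vertex deletions and edge contractions. A class is *induced-minor-closed* if it is closed under isomorphism and under taking induced minors.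

Deleting edges is not allowed. For example, $C_4$ is an induced minor of $C_5$ (contract one edge), but every induced minor of a complete graph is complete, so a path on three vertices is not an induced minor of any $K_n$. Forests form an induced-minor-closed class. The class $\mathcal F$ of Theorem 1 is induced-minor-closed by construction, since an induced minor of an induced minor of $H_m$ is an induced minor of $H_m$.

In plain words, the conjecture says that for induced-minor-closed classes the worst-case number of minimal separators is polynomial or exponential, with nothing in between. We shall see that in $\mathcal F$ it is $2^{\Theta(\sqrt n)}$ along an infinite sequence of $n$ and $2^{O(\sqrt n)}$ always. The same graphs, with $p$ and $\ell$ balanced differently, give much more.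

**Theorem 2.** Let $n_0\ge1$ be an integer and let $f:[n_0,\infty)\to[1,\infty)$ satisfy: $f$ is nondecreasing, $f(n)/n$ is nonincreasing, and $\log_2 n\le f(n)\le n$. Then there is an induced-minor-closed class $\mathcal F_f$ of planar graphs of pathwidth at most $4$ such that $s(N)$, the maximum number of minimal separators of a graph in $\mathcal F_f$ with at most $N$ vertices, satisfies $\log_2 s(N)=\Theta(f(N))$. In particular, if $f(n)/\log n\to\infty$ and $f(n)/n\to0$, then $\mathcal F_f$ is neither tame nor feral.

Examples of such $f$ are $\log_2^2 n$ and $n/\log_2 n$ (both with $n_0=16$) and $n^{\varepsilon}$ for fixed $0<\varepsilon<1$ with $n_0$ large in terms of $\varepsilon$. For the first, $\log_2^2n/n$ is decreasing for $n\ge e^2$ and equals $1$ at $n=16$. For the second, $n/\log_2n$ is increasing for $n\ge e$, and $n/\log_2 n\ge\log_2n$ says again that $\log_2^2 n\le n$.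

## Full components, and what contraction does to a theta graph

For a vertex set $C$ we write $N(C)$ for the set of vertices outside $C$ with a neighbour in $C$. We count minimal separators through the following textbook characterization.

**Lemma 3.** A set $S$ is a minimal separator of $G$ if and only if $G-S$ has two distinct components $A,B$ with $N(A)=N(B)=S$.

*Proof.* Let $S$ be a minimal $u$-$v$-separator and let $C_u,C_v$ be the components of $G-S$ containing $u,v$. Clearly $N(C_u)\subseteq S$. If some $s\in S$ had no neighbour in $C_u$, then $C_u$ would still be a component of $G-(S\setminus\{s\})$, so $S\setminus\{s\}$ would still separate $u$ from $v$, contradicting minimality. So $N(C_u)=S$, and likewise $N(C_v)=S$. Conversely, let $A,B$ be as stated, $a\in A$, $b\in B$. Then $S$ is an $a$-$b$-separator. If $S'\subsetneq S$, a vertex $s\in S\setminus S'$ has neighbours in both $A$ and $B$, so $a$ and $b$ are connected in $G-S'$. $\square$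

The standard way to get many minimal separators is a theta graph. Let $\Theta_{k,\ell}$ consist of two vertices $s,t$ joined by $k$ internally disjoint paths, each with $\ell\ge2$ interior vertices. In $\Theta_{k,2}$, with paths $s\,a_i\,b_i\,t$, choose one of $a_i,b_i$ for every $i$. The chosen set $S$ separates $s$ from $t$. The component of $s$ is $s$ together with the $a_i$ that were not chosen, the component of $t$ is $t$ together with the $b_i$ that were not chosen, and every chosen vertex is adjacent to both. By Lemma 3 these are $2^k$ minimal separators on $2k+2$ vertices: exponentially many. Each path stores one bit, at a price of two vertices per bit.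

To land strictly between polynomial and exponential, one would like to raise the price of a bit. The first thing to try is padding: use $\Theta_{m,m}$, with long paths, so that $m$ paths need $m^2+2$ vertices. This fails when we close the class under induced minors. Contracting edges shortens each path to two interior vertices, so $\Theta_{m,2}$ is an induced minor of $\Theta_{m,m}$. It has $2m+2$ vertices and at least $2^m$ minimal separators, and the closed class is feral. The padding is not needed for the bit to exist, and contraction removes it.

So we need a gadget in which a bit uses about $2\ell$ vertices and *dies* as soon as any one of them is deleted or contracted into a neighbour. This is what a block of $H_{p,\ell}$ is designed to be.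

## Two rails and a switch in every block

Look first at $H_{1,1}$: a four-cycle $u_0v_1u_1v'_1$, the vertices $x_0,x_1,q_1,q'_1$ forming a $K_4$ minus the edge $x_0x_1$, and the two cross edges $v_1q'_1$, $v'_1q_1$. Think of two rails running from left to right, an upper one from $u_0$ to $u_1$ and a lower one from $x_0$ to $x_1$. If the upper rail $A$ goes through $v_1$, the lower rail $B$ must not use $q'_1$, so it goes through $q_1$; this gives the minimal separator $\{v'_1,q'_1\}$. If the upper rail goes through $v'_1$, the lower goes through $q'_1$, and we get $\{v_1,q_1\}$. One block stores one bit.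

Now let $\ell=2$. The upper rail has to pass $u_0,u_1,u_2$ and uses either $v_1,v_2$ (with $q_1$ on the lower rail) or $v'_1,v'_2$ (with $q'_1$ on the lower rail). Suppose we contract the edge $v_1u_1$ to a vertex $w$. Any upper rail that runs along the strand from $u_0$ to $u_2$ passes through $w$, and $w$ is now adjacent to $q'_1$. So the lower rail can no longer use $q'_1$, and one of the two states is gone. If instead we delete $v_1$, the upper rail cannot run through $v_1,v_2$, and the other state is gone. The proof will show that this holds generally.

The vertex count is $|V(H_{p,\ell})|=(p\ell+1)+2p\ell+(p+1)+2p=3p\ell+3p+2$.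

**Proposition 4.** $H_{p,\ell}$ has at least $2^p$ minimal separators.

*Proof.* For $\sigma\in\{0,1\}^p$ let $A_\sigma$ consist of all $u_t$, all $v_t$ with $t$ in a block $j$ with $\sigma_j=0$, and all $v'_t$ with $t$ in a block $j$ with $\sigma_j=1$. Let $B_\sigma$ consist of all $x_j$, all $q_j$ with $\sigma_j=0$ and all $q'_j$ with $\sigma_j=1$. Both sets induce paths, so they are connected. The only edges between the $u,v,v'$-vertices and the $x,q,q'$-vertices are $v_tq'_j$ and $v'_tq_j$ with $t$ in block $j$; in each block $A_\sigma\cup B_\sigma$ contains either the $v_t$ and $q_j$ or the $v'_t$ and $q'_j$, so no edge joins $A_\sigma$ to $B_\sigma$.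

Let $S_\sigma$ be the set of remaining vertices. If $\sigma_j=0$, block $j$ contributes to $S_\sigma$ the vertices $v'_t$, which are adjacent to $u_t\in A_\sigma$ and to $q_j\in B_\sigma$, and the vertex $q'_j$, which is adjacent to $v_{j\ell}\in A_\sigma$ and to $x_j\in B_\sigma$. The case $\sigma_j=1$ is the same with primed and unprimed letters exchanged. So $A_\sigma$ and $B_\sigma$ are components of $H_{p,\ell}-S_\sigma$, and both have neighbourhood $S_\sigma$. By Lemma 3, $S_\sigma$ is a minimal separator. The sets $S_\sigma$ are distinct, as $q'_j\in S_\sigma$ exactly when $\sigma_j=0$. $\square$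

The work is in the matching upper bound, for all induced minors.

**Proposition 5.** Every $N$-vertex induced minor of $H_{p,\ell}$ ($N\ge1$) has at most
$$(N+1)^{12}+128N^3+N^4(2N+4)^2\,2^{g}\ \le\ 165\,(N+1)^{12}\,2^{g}\tag{1}$$
minimal separators, for some integer $g\le\min\{p,\,N/(2\ell)\}$.

The number $g$ counts the bits that survive, and the bound $2\ell g\le N$ says that each surviving bit costs $2\ell$ vertices.

*Proof of Theorem 1 from Propositions 4 and 5.* The graph $H_m$ has $n=3m^2+3m+2\le 8m^2$ vertices and at least $2^m\ge2^{\sqrt{n/8}}$ minimal separators. This outgrows every polynomial, so $\mathcal F$ is not tame. Now let $G\in\mathcal F$ have $N\ge 1$ vertices and be an induced minor of $H_m$. The minimum of two positive numbers is at most their geometric mean, so $g\le\min\{m,N/(2m)\}\le\sqrt{N/2}$, whatever $m$ is. Hence $G$ has at most $165(N+1)^{12}2^{\sqrt{N/2}}$ minimal separators. For every $c>1$ this is less than $c^N$ for all large $N$, so $\mathcal F$ is not feral. $\square$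

These two bounds are also the $2^{\Theta(\sqrt n)}$ and $2^{O(\sqrt n)}$ announced above. The next three sections prove Proposition 5.

## Cutting $H$ at the pairs $T_j$ and lifting separators to $H$

Fix $p,\ell$ and write $H=H_{p,\ell}$.

**Step 1 (names for the pieces).** The purpose is to see $H$ as a chain of blocks glued along pairs of vertices. For $0\le j\le p$ let $T_j=\{u_{j\ell},x_j\}$. For $1\le j\le p$ let

* $\Sigma_j=\{u_t:(j-1)\ell\le t\le j\ell\}\cup\{v_t,v'_t:t\text{ in block }j\}$, the *strand*;
* $V_j=\Sigma_j\cup\{q_j,q'_j,x_{j-1},x_j\}$ and $\mathrm{Int}_j=V_j\setminus(T_{j-1}\cup T_j)$;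
* $Z_j=T_{j-1}\cup T_j\cup\{q_j,q'_j\}$, six vertices, and $R_j=V_j\setminus Z_j=\Sigma_j\setminus\{u_{(j-1)\ell},u_{j\ell}\}$;
* $P_j$ the path $u_{(j-1)\ell},v_{(j-1)\ell+1},u_{(j-1)\ell+1},\dots,v_{j\ell},u_{j\ell}$, and $P'_j$ the same path with $v'$ in place of $v$.

Both $P_j$ and $P'_j$ are induced paths, so connected subsets of $V(P_j)$ are subpaths. Every edge of $H$ lies inside some $V_j$; $V_j\cap V_{j+1}=T_j$, and $V_i\cap V_j=\emptyset$ if $|i-j|\ge2$. Put
$$L_j=(V_1\cup\dots\cup V_j)\setminus T_j,\qquad M_j=(V_{j+1}\cup\dots\cup V_p)\setminus T_j,$$
so $L_0=M_p=\emptyset$. Then $V(H)$ is the disjoint union of $L_j,T_j,M_j$, with no edge between $L_j$ and $M_j$. Here are the local facts that we use all the time.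

* The neighbours of $q_j$ are $q'_j,x_{j-1},x_j$ and the $v'_t$ of block $j$; those of $q'_j$ are $q_j,x_{j-1},x_j$ and the $v_t$ of block $j$.
* Inside $V_j$, the only neighbours of $x_{j-1}$ and of $x_j$ are $q_j$ and $q'_j$.
* Neighbours of vertices of $R_j$ lie in $\Sigma_j\cup\{q_j,q'_j\}$; neighbours of vertices of $\mathrm{Int}_j$ lie in $V_j$.
* For $u_s\in\Sigma_j$, the strand minus $u_s$ splits into the part *before* $u_s$ (all $u_i$ with $i<s$ and all $v_i,v'_i$ with $i\le s$) and the part *after* $u_s$, with no edges between them. Hence a connected subset of $\Sigma_j$ that contains two $u$-vertices contains all $u$-vertices between them.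

There are two kinds of symmetry. The *reflection* $u_t\mapsto u_{p\ell-t}$, $v_t\mapsto v_{p\ell+1-t}$, $v'_t\mapsto v'_{p\ell+1-t}$, $x_j\mapsto x_{p-j}$, $q_j\mapsto q_{p+1-j}$, $q'_j\mapsto q'_{p+1-j}$ is an automorphism that reverses the order of the blocks. For each $j$ the *block swap* $v_t\leftrightarrow v'_t$ ($t$ in block $j$), $q_j\leftrightarrow q'_j$ is an automorphism that exchanges $P_j$ and $P'_j$.

**Step 2 (connected sets and gates).** The purpose is to have one lemma for all arguments of the form "a path that leaves a block must come back the same way".

**Lemma 6.** Let $C\subseteq V(H)$ be connected in $H$.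

(i) If $C\cap T_k=\emptyset$, then $C\subseteq L_k$ or $C\subseteq M_k$.

(ii) If $|C\cap T_k|\le1$, then $C\cap(L_k\cup T_k)$ and $C\cap(M_k\cup T_k)$ are each empty or connected.

(iii) If $|C\cap T_{j-1}|\le1$ and $|C\cap T_j|\le1$, then $C\cap V_j$ is empty or connected.

*Proof.* (i) is clear. For (ii), take two vertices of $C\cap(L_k\cup T_k)$ and a path in $H[C]$ between them. If it contained a vertex of $M_k$, it would meet $T_k$ both before and after that vertex, in two distinct vertices of $C\cap T_k$, which is impossible. The other half is the same. For (iii), apply (ii) with $k=j$ to get that $C'=C\cap(L_j\cup T_j)$ is empty or connected, then (ii) with $k=j-1$ to $C'$, and note that $(L_j\cup T_j)\cap(M_{j-1}\cup T_{j-1})=V_j$. $\square$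

**Step 3 (lifting).** The purpose is to turn a minimal separator of an induced minor into two connected sets in $H$ itself. Let $G$ be an $N$-vertex induced minor of $H$. Keep track, for every vertex of the current graph during the deletions and contractions, of the set of vertices of $H$ that have been merged into it. This represents $G$ by $N$ disjoint nonempty connected *branch sets* $W\subseteq V(H)$, two vertices of $G$ being adjacent exactly when $H$ has an edge between their branch sets. We fix this representation and identify vertices of $G$ with branch sets.

For each minimal separator $S$ of $G$ fix two components of $G-S$ with neighbourhood $S$ (Lemma 3), and let $A,B\subseteq V(H)$ be the unions of their branch sets. We call $(A,B)$ the pair of $S$; the two names may be exchanged. Then $A,B$ are nonempty, disjoint, connected in $H$, unions of branch sets, and *anticomplete*: no edge of $H$ joins them. Moreover,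
$$S=\{W:W\cap A=\emptyset,\ W\text{ adjacent to }A\}=\{W:W\cap B=\emptyset,\ W\text{ adjacent to }B\},\tag{2}$$
and every $W\in S$ is disjoint from $A\cup B$. Thus $S$ is determined by $A$ alone, and also by $B$ alone. Since (2) is a local description, the part of $S$ in some region of $H$ is determined by the part of $A$ (or of $B$) in and next to that region. This is how we count.

**Step 4 (counting intervals).** The purpose is to bound the number of possible traces of $A$ or $B$ when they are subpaths.

**Lemma 7.** Fix $j$. As $C$ ranges over the unions of branch sets for which $X=C\cap V_j$ is the vertex set of a nonempty subpath of $P_j$, at most $N^2$ sets $X$ arise, and at most $N$ if the last vertex (or the first vertex) of $X$ is prescribed. The same holds for $P'_j$.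

*Proof.* Let $W_f$ be the branch set containing the first vertex of $X$. As $C$ is a union of branch sets, $W_f\subseteq C$, so $W_f\cap V(P_j)\subseteq X$. Hence the first vertex of $X$ is the first vertex of $W_f\cap V(P_j)$, and is determined by $W_f$. In the same way the last vertex of $X$ is determined by the branch set that contains it. $\square$

**Step 5 (the dichotomy).** The purpose is to split the count according to whether both sides reach a common gate. Let $I_A=\{j:T_j\cap A\ne\emptyset\}$, $I_B=\{j:T_j\cap B\neq\emptyset\}$. If $i<k<j$ with $i,j\in I_A$, then $A$ meets $L_k$ (which contains $T_i$) and $M_k$ (which contains $T_j$), so by Lemma 6(i) $A$ meets $T_k$. Hence $I_A$ is an interval of integers, possibly empty; likewise $I_B$, and therefore also $J=I_A\cap I_B$. In the separators of Proposition 4, $J=\{0,\dots,p\}$.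

## When both sides meet a common gate

In this section we count the minimal separators with $J\ne\emptyset$. Write $J=\{\alpha,\alpha+1,\dots,\beta\}$. For $i\in J$ the pair $T_i$ meets both $A$ and $B$, so it has exactly one vertex in each. We name the two sets so that $u_{\alpha\ell}\in A$ and $x_\alpha\in B$.

**Step 6 (between $\alpha$ and $\beta$ there are only two states per block).** The purpose is to show that on this stretch $A$ and $B$ must look as in Proposition 4.

**Lemma 8.** For every $j\in J$, $u_{j\ell}\in A$ and $x_j\in B$. If $j-1,j\in J$, then one of the following holds: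

* *state 0:* $A\cap V_j=V(P_j)$ and $B\cap V_j=\{x_{j-1},q_j,x_j\}$;
* *state 1:* $A\cap V_j=V(P'_j)$ and $B\cap V_j=\{x_{j-1},q'_j,x_j\}$.

*Proof.* We induct on $j$, starting from $j=\alpha$. Let $j-1,j\in J$ with $u_{(j-1)\ell}\in A$, $x_{j-1}\in B$. Both $A$ and $B$ have exactly one vertex in each of $T_{j-1},T_j$, so $A\cap V_j$ and $B\cap V_j$ are connected by Lemma 6(iii).

As $q_j,q'_j$ are adjacent to $x_{j-1}\in B$, they are not in $A$. Suppose $x_j\in A$. Its only neighbours in $V_j$ are $q_j,q'_j\notin A$, so $x_j$ would be isolated in the connected set $A\cap V_j$, which also contains $u_{(j-1)\ell}$; this is impossible. So $u_{j\ell}\in A$ and $x_j\in B$. Now $A\cap V_j$ is a connected subset of $\Sigma_j$ containing both ends of the strand, so it contains all $u_t$ of the strand. All $v_t,v'_t$ of block $j$ are adjacent to these, so $B\cap\Sigma_j=\emptyset$.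

Thus $B\cap V_j\subseteq\{x_{j-1},x_j,q_j,q'_j\}$ is connected and contains $x_{j-1},x_j$, so it contains $q_j$ or $q'_j$. If $q_j\in B$, no $v'_t$ of the block is in $A$, so $A\cap V_j$ is a connected subset of $V(P_j)$ containing both ends: it is $V(P_j)$. It contains the $v_t$ of the block, which are adjacent to $q'_j$, so $q'_j\notin B$. This is state 0. If $q'_j\in B$, the block swap gives state 1. $\square$

**Step 7 (where $S$ lives).** The purpose is to split $S$ into parts that can be counted separately. Every $W\in S$ is connected and avoids $A\cup B$, which contains $T_i$ for all $i\in J$. Removing these $T_i$ from $H$ leaves $L_\alpha$, the sets $\mathrm{Int}_j$ with $\alpha<j\le\beta$, and $M_\beta$, with no edges between different ones. So each $W\in S$ is contained in exactly one of them. We call the resulting parts of $S$ the left, middle and right part. Now $S$ is determined by $\alpha$, $\beta$ and these three parts.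

**Step 8 (a free bit costs $2\ell$ vertices).** This is the key step: it bounds the middle part. Call block $j$ *good* if $\{v_t\}$ and $\{v'_t\}$ are branch sets for all $t$ in block $j$, and let $g$ be the number of good blocks. It depends only on the branch sets. Clearly $g\le p$, and since good blocks use $2\ell$ branch sets each, $2\ell g\le N$.

**Lemma 9.** If block $j$ is not good, then at most one of the two states occurs in block $j$, among all minimal separators of $G$ with $j-1,j\in J$.

*Proof.* Suppose that one separator has pair $(A_1,B_1)$ and state 0 in block $j$, and another has pair $(A_2,B_2)$ and state 1. Let $t$ be in block $j$. As $v_t\in A_1$, $v_t$ lies in a branch set $W\subseteq A_1$. As $v_t\notin A_2$ and $A_2$ is a union of branch sets, $W\cap A_2=\emptyset$. If $|W|\ge2$, then, $W$ being connected, it contains a neighbour of $v_t$: one of $u_{t-1},u_t,q'_j$. But $u_{t-1},u_t\in A_2$, and $q'_j\notin A_1$; each is a contradiction. So $W=\{v_t\}$.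

In the same way, $v'_t$ lies in a branch set $W'\subseteq A_2$ disjoint from $A_1$. A second vertex of $W'$ adjacent to $v'_t$ would be $u_{t-1}$ or $u_t$, both in $A_1$, or $q_j\notin A_2$. So $W'=\{v'_t\}$. As $t$ was arbitrary, block $j$ is good. $\square$

This is the observation about $H_{1,2}$ in general form: the $u$-vertices lie in $A$ in both states, so nothing that changes sides can be merged with them. By (2), the $W\in S$ with $W\subseteq\mathrm{Int}_j$ are determined by $A\cap V_j$, because neighbours of $\mathrm{Int}_j$ lie in $V_j$; that is, they are determined by the state of block $j$. So for given $(\alpha,\beta)$ the middle part of $S$ takes at most $2^g$ values.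

**Step 9 (the left and right parts).** The purpose is to show that outside the stretch $[\alpha,\beta]$ there is only polynomial freedom. Let $\alpha$ be given. If $\alpha=0$, then $L_\alpha=\emptyset$ and the left part is empty. Let $\alpha\ge1$ and put $A_L=A\cap(L_\alpha\cup T_\alpha)$, $B_L=B\cap(L_\alpha\cup T_\alpha)$. As $A\cap T_\alpha=\{u_{\alpha\ell}\}$ and $B\cap T_\alpha=\{x_\alpha\}$, both are connected by Lemma 6(ii). Neighbours of $L_\alpha$ lie in $L_\alpha\cup T_\alpha$, so by (2) the left part is determined by $A_L$ alone, and also by $B_L$ alone. Note that $q_\alpha,q'_\alpha\notin A$, as they are adjacent to $x_\alpha\in B$.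

*Suppose $A$ meets $T_{\alpha-1}$.* Take a path in $H[A_L]$ from $u_{\alpha\ell}$ to $T_{\alpha-1}$, stopped at its first vertex in $T_{\alpha-1}$; it exists because $A_L$ is connected and contains $A\cap T_{\alpha-1}$. It lies in $V_\alpha$ and avoids $q_\alpha,q'_\alpha,x_\alpha$. It cannot end at $x_{\alpha-1}$, whose neighbours in $V_\alpha$ are $q_\alpha,q'_\alpha$. So it lies in $\Sigma_\alpha$, ends at $u_{(\alpha-1)\ell}$, and contains all $u_t$ of $\Sigma_\alpha$. As in Lemma 8, $B\cap\Sigma_\alpha=\emptyset$. Moreover $\alpha-1\in I_A$ and $\alpha-1\notin J$, so $B\cap T_{\alpha-1}=\emptyset$. By Lemma 6(i), the connected set $B_L\ni x_\alpha$ lies in $M_{\alpha-1}$, hence in $V_\alpha\setminus T_{\alpha-1}$. Thus $\{x_\alpha\}\subseteq B_L\subseteq\{x_\alpha,q_\alpha,q'_\alpha\}$: at most $4$ options for $B_L$.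

*Suppose $A$ misses $T_{\alpha-1}$.* By Lemma 6(i), $A_L\ni u_{\alpha\ell}$ lies in $M_{\alpha-1}$, so $A_L=A\cap V_\alpha$. It avoids $q_\alpha,q'_\alpha,x_{\alpha-1},x_\alpha$, so $A_L\subseteq\Sigma_\alpha$. If $q_\alpha\in B$, no $v'_t$ of block $\alpha$ is in $A$, so $A_L$ is a subpath of $P_\alpha$ with last vertex $u_{\alpha\ell}$: at most $N$ options by Lemma 7. If $q'_\alpha\in B$, then similarly $A_L$ is one of at most $N$ subpaths of $P'_\alpha$. If neither is in $B$, then $B_L$ is connected, contains $x_\alpha$, and contains no neighbour of $x_\alpha$ (these are $q_\alpha,q'_\alpha$ within $L_\alpha\cup T_\alpha$); so $B_L=\{x_\alpha\}$, which is among the $4$ options already counted.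

So for given $\alpha$ the left part takes at most $2N+4$ values. Since $u_{\beta\ell}\in A$ and $x_\beta\in B$ by Lemma 8, the reflection gives the same bound for the right part, given $\beta$.

**Step 10 (the number of $\alpha$ and $\beta$).** The range $0\le\alpha\le p$ is useless here, since $p$ is not bounded in terms of $N$; the purpose is to bound the number of values of $\alpha$ that occur by $N^2$. Let $W^u\subseteq A$ and $W^x\subseteq B$ be the branch sets containing $u_{\alpha\ell}$ and $x_\alpha$. We claim that $(W^u,W^x)$ determines $\alpha$. Suppose separators $S_1,S_2$ have $\alpha_1<\alpha_2$ with the same pair $(W^u,W^x)$. The pair $(A_2,B_2)$ of $S_2$ satisfies $u_{\alpha_1\ell}\in W^u\subseteq A_2$ and $x_{\alpha_1}\in W^x\subseteq B_2$. So $\alpha_1\in J(S_2)$, contradicting $\alpha_2=\min J(S_2)$. Hence at most $N^2$ values of $\alpha$ occur, and likewise at most $N^2$ values of $\beta$.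

Altogether, the number of minimal separators with $J\ne\emptyset$ is at most $N^4(2N+4)^2\,2^g$.

## When the two sides share no gate

It remains to count the separators with $J=\emptyset$. There is no room for free bits here: either $S$ is small, or it is concentrated around one block, where one of $A,B$ is a subpath.

**Lemma 10.** If $J=\emptyset$, then

(a) $|S|\le12$, or

(b) there is a block $j$ such that every $W\in S$ meets $Z_j$ or is contained in $R_j$, and for some $C\in\{A,B\}$ the set $C\cap V_j$ is the vertex set of a nonempty subpath of $P_j$ or of $P'_j$.

Branch sets are disjoint, so at most six $W\in S$ meet $Z_j$; we use this throughout the proof.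

**Step 11 (both $I_A$ and $I_B$ nonempty).** The purpose is to prove Lemma 10 when each side reaches some gate. The intervals $I_A$, $I_B$ are disjoint, so after renaming $a:=\max I_A<b:=\min I_B$. Since $A$ meets $T_a\subseteq L_{a+1}$ and misses $T_{a+1}$, Lemma 6(i) gives $A\subseteq L_{a+1}$. Likewise $B\subseteq M_{b-1}$.

If $b\ge a+2$, then $B\subseteq M_{b-1}\subseteq M_{a+1}$. Every $W\in S$ is connected and adjacent to $A\subseteq L_{a+1}$ and to $B\subseteq M_{a+1}$, so it meets $T_{a+1}$. Hence $|S|\le2$ and (a) holds.

Let $b=a+1=:j$. So $A\subseteq L_j$, $B\subseteq M_{j-1}$, $A\cap T_{j-1}\ne\emptyset\ne B\cap T_j$, and $A\cap T_j=\emptyset=B\cap T_{j-1}$. A $W\in S$ missing $T_{j-1}\cup T_j$ lies in $L_{j-1}$, in $M_j$ or in $\mathrm{Int}_j$. In the first case it would not be adjacent to $B\subseteq M_{j-1}$, in the second not to $A\subseteq L_j$. So it lies in $\mathrm{Int}_j=R_j\cup\{q_j,q'_j\}$, and hence it contains $q_j$ or $q'_j$ or lies in $R_j$. This proves the first half of (b) for this $j$. There are three subcases.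

*First subcase: $q_j,q'_j\notin A\cup B$.* Let $K$ be a component of $H[A\cap\Sigma_j]$ not containing $u_{(j-1)\ell}$. As $u_{j\ell}\notin A$, $K\subseteq R_j$. Neighbours of $R_j$ lie in $\Sigma_j\cup\{q_j,q'_j\}$, so $K$ has no neighbour in $A\setminus K$; as $A$ is connected, $K=A$, contradicting $A\cap T_{j-1}\neq\emptyset$. So $A\cap\Sigma_j$ is empty, or connected and containing $u_{(j-1)\ell}$. By reflection, $B\cap\Sigma_j$ is empty, or connected and containing $u_{j\ell}$.

If one of these two sets is empty, no $W\subseteq R_j$ is adjacent to that side, so all $W\in S$ meet $Z_j$ and $|S|\le6$. Otherwise let $s$ be maximal with $u_s\in A\cap\Sigma_j$; then $s<j\ell$.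

If $u_{s+1}\notin B$, then $s+1<j\ell$, since $u_{j\ell}\in B$, and $u_{s+1}\notin A$ by the choice of $s$. So the connected sets $A\cap\Sigma_j\ni u_{(j-1)\ell}$ and $B\cap\Sigma_j\ni u_{j\ell}$ lie before and after $u_{s+1}$, respectively. A $W\in S$ with $W\subseteq R_j$ is connected and adjacent to both of them (its neighbours in $A\cup B$ are in $\Sigma_j$), so it contains $u_{s+1}$. There is at most one such $W$, and $|S|\le7$.

If $u_{s+1}\in B$, a $W\in S$ with $W\subseteq R_j$ avoids $u_s\in A$ and $u_{s+1}\in B$, so it is $\{v_{s+1}\}$, or $\{v'_{s+1}\}$, or lies before $u_s$, or lies after $u_{s+1}$. If it lies before $u_s$, it is not adjacent to $B\cap\Sigma_j$, because this set is connected, contains $u_{s+1}$ and avoids $u_s$, so it lies after $u_s$. If it lies after $u_{s+1}$, it is not adjacent to $A\cap\Sigma_j$, which is connected, contains $u_s$ and avoids $u_{s+1}$. So at most two such $W$ exist, and $|S|\le8$.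

*Second subcase: $q_j\in A$ or $q'_j\in A$.* By the block swap let $q_j\in A$. Then the neighbours $q'_j,x_{j-1},x_j$ of $q_j$ and all $v'_t$ of block $j$ are not in $B$. So $B\cap V_j\subseteq V(P_j)$, and $B\cap T_j=\{u_{j\ell}\}$, $B\cap T_{j-1}=\emptyset$. By Lemma 6(iii), $B\cap V_j$ is connected, so it is a nonempty subpath of $P_j$, and (b) holds with $C=B$.

*Third subcase: $q_j\in B$ or $q'_j\in B$.* The reflection exchanges the roles of $A$ and $B$, so the second subcase gives (b) with $C=A$.

**Step 12 (one of $I_A,I_B$ empty).** The purpose is to prove Lemma 10 when one side is hidden inside a block. After renaming, $I_A=\emptyset$. As $A$ is connected and avoids all $T_i$, $A\subseteq\mathrm{Int}_j$ for some $j$. Every $W\in S$ is adjacent to $A$, so it meets $V_j$. If it misses $Z_j$, it misses $T_{j-1}\cup T_j$ and hence stays inside $\mathrm{Int}_j$, so it lies in $R_j$. This is the first half of (b).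

*First subcase: $q_j\in A$ or $q'_j\in A$.* By the block swap let $q_j\in A$. As before, $q'_j,x_{j-1},x_j$ and the $v'_t$ of block $j$ are not in $B$, so $B\cap V_j\subseteq V(P_j)$. If $B\cap V_j=\emptyset$, no $W\subseteq R_j$ is adjacent to $B$, and $|S|\le6$. Otherwise $B\cap T_{j-1}\subseteq\{u_{(j-1)\ell}\}$ and $B\cap T_j\subseteq\{u_{j\ell}\}$, so $B\cap V_j$ is connected by Lemma 6(iii). It is a subpath of $P_j$, and (b) holds with $C=B$.

*Second subcase: $q_j,q'_j\notin A$.* Then $A\subseteq R_j$. If $q_j\in B$, then $A$ contains no $v'_t$, so $A=A\cap V_j$ is a connected subset of $V(P_j)$, that is, a subpath, and (b) holds with $C=A$. If $q'_j\in B$, the same holds with $P'_j$. So let $q_j,q'_j\notin A\cup B$; we show $|S|\le12$.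

If $A$ contains no $u$-vertex, then $A=\{v_t\}$ or $A=\{v'_t\}$ for some $t$, because the $v$- and $v'$-vertices are pairwise non-adjacent. Each $W\in S$ with $W\subseteq R_j$ is adjacent to $A$ and so contains $u_{t-1}$ or $u_t$. There are at most two of these, and $|S|\le8$.

Otherwise the $u$-vertices of $A$ are $u_s,\dots,u_e$ with $s\le e$, consecutive because $A$ is a connected subset of the strand. Each $v_i$ or $v'_i$ in $A$ has a neighbour in $A$, which is $u_{i-1}$ or $u_i$; so
$$A\subseteq\{u_s,\dots,u_e\}\cup\{v_i,v'_i:s\le i\le e+1\}.$$
Let $W\in S$ with $W\subseteq R_j$. Suppose $W$ contains $v_i$ or $v'_i$ with $s<i\le e$. As $u_{i-1},u_i\in A$ and $W$ avoids $A$ and $q_j,q'_j$, $W$ is that single vertex. Its neighbours are $u_{i-1},u_i\in A$ and one of $q_j,q'_j\notin B$, so $W$ is not adjacent to $B$, a contradiction. Hence $W$, being connected, lies before $u_s$ or after $u_e$. The only vertices before $u_s$ that can be adjacent to a vertex of $A$ are $v_s,v'_s$ (adjacent to $u_s$) and $u_{s-1}$ (adjacent to $v_s,v'_s$), or such vertices themselves when $W$ avoids $A$; so if $W$ lies before $u_s$, being adjacent to $A$, it contains one of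 $v_s,v'_s,u_{s-1}$. Similarly, if $W$ lies after $u_e$, it contains one of $v_{e+1},v'_{e+1},u_{e+1}$. So there are at most six such $W$, and $|S|\le12$. This proves Lemma 10. $\square$

**Step 13 (the count for $J=\emptyset$, and the end of the proof of Proposition 5).** The purpose is to turn Lemma 10 into numbers. There are at most $(N+1)^{12}$ sets of at most $12$ branch sets, hence at most that many separators with $|S|\le12$. Now let $J=\emptyset$ and $|S|\ge13$; then (b) holds for some $j$. At most six $W\in S$ meet $Z_j$, so some branch set is contained in $R_j$. The sets $R_1,\dots,R_p$ are disjoint, so at most $N$ blocks $j$ contain a branch set in this way. Given $j$, the set of $W\in S$ meeting $Z_j$ is one of at most $2^6$ sets. For the rest, put $X=C\cap V_j$. Since $R_j$ and its neighbours lie in $V_j$, (2) gives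
$$\{W\in S:W\subseteq R_j\}=\{W\subseteq R_j:\ W\cap X=\emptyset,\ W\text{ adjacent to }X\},$$
so this set is determined by $X$, for which Lemma 7 allows at most $2N^2$ possibilities ($N^2$ for each of $P_j$, $P'_j$). Hence there are at most $N\cdot2^6\cdot2N^2=128N^3$ such separators.

Adding the bound of Step 10 gives the left side of (1), with $g\le\min\{p,N/(2\ell)\}$ from Step 8. Since $2N+4\le6N$ for $N\ge1$, we have $N^4(2N+4)^2\le36N^6$, and the sum is at most $(1+128+36)(N+1)^{12}2^g$. This proves Proposition 5, and with it Theorem 1. $\square$

## Planarity and pathwidth of $H_{p,\ell}$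

Recall that a *path decomposition* of a graph is a sequence of vertex sets (bags) such that every edge lies in some bag and every vertex occupies a nonempty set of consecutive bags. Its width is the largest bag size minus one, and the *pathwidth* is the least width of a path decomposition. A path on at least two vertices has pathwidth $1$: use its edges as bags. Deleting a vertex from all bags, or replacing both ends of a contracted edge by the new vertex (the two ends share a bag, so the new vertex again occupies consecutive bags), shows that induced minors do not have larger pathwidth. Planarity, too, is preserved by vertex deletions and edge contractions.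

**Lemma 11.** Every induced minor of $H_{p,\ell}$ is planar and has pathwidth at most $4$.

*Proof.* By the remarks above it suffices to treat $H_{p,\ell}$.

*Pathwidth.* For $j=1,\dots,p$ in order, take the bag $\{x_{j-1},q_j,q'_j,u_{(j-1)\ell}\}$; then, for each $t$ in block $j$ in order, the bags $\{q_j,q'_j,u_{t-1},u_t,v_t\}$ and $\{q_j,q'_j,u_{t-1},u_t,v'_t\}$; then $\{x_j,q_j,q'_j,u_{j\ell}\}$. All edges at $x_{j-1}$ and $x_j$ within block $j$ and the edge $q_jq'_j$ are in the first or last bag of the block, and all edges at $v_t$, $v'_t$ are in the bags made for $t$. The vertices $q_j,q'_j$ occupy exactly the bags of block $j$. For $0<j<p$ the vertex $x_j$ occupies the last bag of block $j$ and the first of block $j+1$; $x_0$ and $x_p$ occupy one bag each. The vertex $u_t$ occupies the bags made for $t$, those made for $t+1$, and, if $t=j\ell$, the bags between them. Bags have at most $5$ vertices, so the width is $4$.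

*Planarity.* Let $H^{(j)}$ be the subgraph induced by $T_0\cup V_1\cup\dots\cup V_j$. We show by induction on $j$ that $H^{(j)}$ has a plane drawing in the closed unit disc $D$ that meets the boundary circle exactly in $u_{j\ell}=(1,0)$ and $x_j=(-1,0)$. For $j=0$ there are just these two vertices and no edge. For the step, keep the drawing of $H^{(j)}$ and place, for $1\le i\le\ell$,
$$u_{j\ell+i}=(2i+1,0),\quad v_{j\ell+i}=(2i,1),\quad v'_{j\ell+i}=(2i,-1),$$
$$q'_{j+1}=(-2,3),\quad q_{j+1}=(-2,-3),\quad x_{j+1}=(-3,0),$$
with all new edges straight. The strand is a chain of squares with horizontal coordinate at least $1$, meeting $D$ only in $(1,0)$. The edges from $q'_{j+1}$ to the $v_t$ have height greater than $1$ except at their ends $v_t$, so they avoid $D$, and they meet the strand only at those ends. The edge $q'_{j+1}x_j$ has horizontal coordinate at most $-1$, so it meets $D$ only in $x_j$; the edge $q_{j+1}q'_{j+1}$ is the vertical segment at $-2$; and $q'_{j+1}x_{j+1}$ is to its left. Edges at $q'_{j+1}$ leave it in different directions, so they meet only there. The lower half is the mirror image, and edges at $q'_{j+1}$ and at $q_{j+1}$ lie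 in the upper and lower half-plane, except for the edge joining them; that edge meets the other new edges only at $q_{j+1}$ and $q'_{j+1}$. So the drawing is plane.

The whole drawing lies in the convex hull of $(-3,0)$, $(2\ell+1,0)$, $(-2,\pm3)$, $(2\ell,\pm1)$. Consider the ellipse with horizontal axis from $(-3,0)=x_{j+1}$ to $(2\ell+1,0)=u_{(j+1)\ell}$ and a very long vertical axis. The other four points have horizontal coordinates strictly between $-3$ and $2\ell+1$, so for a long enough vertical axis they are in its interior. By strict convexity the hull lies in the closed ellipse and touches its boundary only in $x_{j+1}$ and $u_{(j+1)\ell}$. An affine map takes the ellipse to $D$, with $x_{j+1}$ at $(-1,0)$ and $u_{(j+1)\ell}$ at $(1,0)$. This completes the induction, and $H^{(p)}=H_{p,\ell}$. $\square$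

In particular, all members of the class $\mathcal F$ of Theorem 1 are planar of pathwidth at most $4$.

## Choosing $p$ and $\ell$ for a prescribed growth rate

We prove Theorem 2. A budget of about $n$ vertices shall carry about $f(n)$ bits, so each bit should cost about $n/f(n)$ vertices. For integers $n\ge n_0$ put
$$p(n)=\lfloor f(n)\rfloor\ge1,\qquad \ell(n)=\lceil n/f(n)\rceil\ge1,$$
and let $\mathcal F_f$ be the class of all graphs isomorphic to an induced minor of some $H_{p(n),\ell(n)}$, $n\ge n_0$. It is induced-minor-closed, and its members are planar of pathwidth at most $4$ by Lemma 11.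

**Step 14 (lower bound).** The purpose is to find, below each $N$, one of the graphs $H_{p(n),\ell(n)}$ with enough bits. As $p(n)\ell(n)\le f(n)\bigl(n/f(n)+1\bigr)=n+f(n)\le2n$ and $p(n)\le n$, we get
$$|V(H_{p(n),\ell(n)})|=3p(n)\ell(n)+3p(n)+2\le6n+3n+2\le11n.$$
Let $N\ge11n_0$ and $n=\lfloor N/11\rfloor\ge n_0$. Then $|V(H_{p(n),\ell(n)})|\le N$, and $n\ge N/22$ because $\lfloor y\rfloor\ge y/2$ for $y\ge1$. As $f(n)/n$ is nonincreasing, $f(n)/n\ge f(N)/N$, so $f(n)\ge f(N)/22$. By Proposition 4,
$$\log_2s(N)\ge\lfloor f(n)\rfloor\ge f(n)/2\ge f(N)/44 .$$

**Step 15 (upper bound).** The purpose is to bound the surviving bits of a graph with at most $N$ vertices, whichever $H_{p(n),\ell(n)}$ it comes from. Let $N\ge n_0$, and let $G\in\mathcal F_f$ have $N'$ vertices, $1\le N'\le N$, and be an induced minor of $H_{p(n),\ell(n)}$. (The graph with no vertices has no minimal separator.) Take $g$ from Proposition 5. If $n\le N$, then $g\le p(n)\le f(n)\le f(N)$, since $f$ is nondecreasing. If $n>N$, then, since $f(n)/n$ is nonincreasing,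
$$g\le\frac{N'}{2\ell(n)}\le\frac N2\cdot\frac{f(n)}n\le\frac N2\cdot\frac{f(N)}N=\frac{f(N)}2 .$$
In both cases $g\le f(N)$, so (1) gives
$$\log_2s(N)\le\log_2165+12\log_2(N+1)+f(N)=O(f(N)),$$
using $\log_2(N+1)\le\log_2N+1$ and $f(N)\ge\max\{1,\log_2N\}$.

**Step 16 (neither tame nor feral).** Steps 14 and 15 give $\log_2s(N)=\Theta(f(N))$; the purpose of this step is the last sentence of Theorem 2. If $\mathcal F_f$ were tame, then $\log_2s(N)=O(\log N)$; by Step 14 this is impossible if $f(n)/\log n\to\infty$. If $f(n)/n\to0$, then $\log_2 s(N)=O(f(N))$ is eventually smaller than $N\log_2c$ for every $c>1$, so $s(N)<c^N$ for all large $N$, and $\mathcal F_f$ is not feral. This proves Theorem 2. $\square$
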